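\title{The cut-tree of a large Galton--Watson tree in the Gromov--Hausdorff--Prokhorov topology}

\begin{abstract}
Remove the edges of a critical Galton--Watson tree with $n$ vertices in uniform random order; the cut-tree is the genealogy of the blocks that appear. When the offspring distribution $\nu$ has finite variance, the tree and its cut-tree, both rescaled by $\sqrt n$, converge jointly in the Gromov--Prokhorov topology to the Brownian continuum random tree and its cut-tree. We show that the joint convergence holds in the pointed Gromov--Hausdorff--Prokhorov topology if and only if $x^2(\log x)^2\,\nu([x,\infty))\to0$, a condition that finite variance does not imply, and that the rescaled height of the cut-tree is tight if and only if this quantity stays bounded. The obstruction is local: a vertex with $D$ children acquires an extra depth of order $D\log D$ in the cut-tree.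
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Cut-trees}\label{sec:cut}

Let $T$ be a tree with vertex set $[n]=\{1,\dots,n\}$. Remove its edges one after the other in uniform random order. Each removal splits one connected component into two; the vertex sets of all the components that appear in this process are called \emph{blocks}. The \emph{cut-tree} $\operatorname{cut}(T)$ is the rooted binary tree whose vertices are the blocks, whose root is $[n]$, and in which the children of a block are the two blocks into which it splits. Its leaves are the singletons $\{i\}$, and the depth of $\{i\}$ is the number of removals that take place in the block containing $i$.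

We realize the uniform order in continuous time. Give the edges independent \emph{clocks}, exponential with mean $1$ and independent of the tree, and remove each edge at the time shown by its clock. Let $B_i(s)$ be the block of $i$ at time $s$ and let
\[
M(s)=\max_i|B_i(s)|,
\]
which is nonincreasing in $s$. The depth of a leaf can be read in two ways.

\emph{Record rule.} For a vertex $v$ and an edge $e$, consider the path from $v$ through $e$, that is, from $v$ to the endpoint of $e$ farther from $v$. The removal of $e$ takes place in the block of $v$ exactly when the clock of $e$ is the smallest on this path. If the path has $k$ edges, this has probability $1/k$.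

\emph{Rate rule.} The block $B_i(s)$ spans $|B_i(s)|-1$ edges, so removals take place in the block of $i$ at rate $|B_i(s)|-1$, and the mean depth of $\{i\}$ is $\mathbb E\int_0^\infty(|B_i(s)|-1)\,ds$.

For a star, every removal takes place in the block of the center, whose depth is $n-1$. For a path, the record rule gives an endpoint the mean depth $1+\frac12+\dots+\frac1{n-1}\sim\log n$. The result of this paper comes from a configuration that combines these two.

\subsection{Galton--Watson trees and the continuum limit}\label{sec:limit}

Let $\nu$ be a probability distribution on $\{0,1,2,\dots\}$ with mean $1$ and variance $\sigma^2\in(0,\infty)$. For each $n$ for which the conditioning is possible, let $\mathfrak t_n$ be a Galton--Watson tree with offspring distribution $\nu$ conditioned to have $n$ vertices, labeled by $[n]$ only to identify them. We view $\mathfrak t_n$ as a pointed measured metric space, with the graph distance $d_n$, the uniform probability measure on $[n]$ and the root as distinguished point. We view $\operatorname{cut}(\mathfrak t_n)$ in the same way, with the graph distance, the uniform probability measure on the $n$ leaves and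 the root $[n]$. For $a>0$ and $\mathrm X=(X,d,\mu,\rho)$ we write $a\mathrm X=(X,ad,\mu,\rho)$.

Let $\mathbf T=(\mathbf T,d,\mu,\rho)$ be the Brownian continuum random tree, with mass measure $\mu$ and root $\rho$, normalized so that $\frac\sigma{\sqrt n}\mathfrak t_n\to\mathbf T$ in distribution. Let cuts fall on the skeleton of $\mathbf T$ according to a Poisson point process with intensity $dt\otimes\ell(dx)$, where $\ell$ is the length measure, and let $\mathbf T_x(t)$ be the connected component of $x$ at time $t$. Let $\zeta_1,\zeta_2,\dots$ be i.i.d.\ points of law $\mu$, let $t_{ij}$ be the first time at which $\zeta_i$ and $\zeta_j$ lie in different components, and let $o$ be an extra point, not in $\mathbf T$. For $i\ne j$ set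
\[
\delta(o,\zeta_i)=\int_0^\infty\mu(\mathbf T_{\zeta_i}(t))\,dt,\qquad
\delta(\zeta_i,\zeta_j)=\int_{t_{ij}}^\infty\big(\mu(\mathbf T_{\zeta_i}(t))+\mu(\mathbf T_{\zeta_j}(t))\big)\,dt,
\]
and $\delta(o,o)=\delta(\zeta_i,\zeta_i)=0$. These formulas define a.s.\ a metric on $\{o,\zeta_1,\zeta_2,\dots\}$. The space $\operatorname{cut}(\mathbf T)$ is its completion, pointed at $o$, with the measure $\mu_c$ that is the a.s.\ weak limit of the empirical measures of $\zeta_1,\dots,\zeta_m$ as $m\to\infty$. The definition is the continuum form of the rate rule: an edge of $\frac\sigma{\sqrt n}\mathfrak t_n$ has length $\sigma/\sqrt n$, so clock time $s$ corresponds to $t=s\sqrt n/\sigma$, and $\int|B_i(s)|\,ds$ corresponds to $\sigma\sqrt n\int\mu(\mathbf T_{\zeta_i}(t))\,dt$.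

Let $\mathbb M$ be the space of isometry classes of pointed metric measure spaces with the Gromov--Prokhorov topology, and let $\mathbb K$ be the space of isometry classes of compact pointed measured metric spaces with the pointed Gromov--Hausdorff--Prokhorov topology; the definitions are recalled in Section~\ref{sec:top}. We take the following as known. First \cite{BM}, as $n\to\infty$,
\begin{equation}\label{eq:joint}
\Big(\frac\sigma{\sqrt n}\,\mathfrak t_n,\ \frac1{\sigma\sqrt n}\operatorname{cut}(\mathfrak t_n)\Big)\Longrightarrow\big(\mathbf T,\operatorname{cut}(\mathbf T)\big)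
\end{equation}
in distribution in $\mathbb M\times\mathbb M$. Moreover, $\operatorname{cut}(\mathbf T)$ has the same distribution as $\mathbf T$ in $\mathbb M$, and it is a.s.\ compact, so that all the spaces in \eqref{eq:joint} are a.s.\ elements of $\mathbb K$. Finally, the first component alone converges in stronger topologies of the Gromov--Hausdorff type; we use that $\frac\sigma{\sqrt n}\mathfrak t_n\Rightarrow\mathbf T$ in $\mathbb K$.

\subsection{The question and the result}\label{sec:result}

The Gromov--Prokhorov topology sees distances between typical points only. If a segment of length $1$ and mass tending to $0$ is attached to a space, the limit in $\mathbb M$ does not change, while the limit in $\mathbb K$ keeps the segment. In particular \eqref{eq:joint} in $\mathbb M\times\mathbb M$ gives the depth of a uniform leaf of $\operatorname{cut}(\mathfrak t_n)$ but says nothing about its height. Bertoin and Miermont \cite{BM} write: ``we do not know whether the weak convergence stated in the theorem holds for stronger topologies of the Gromov--Hausdorff type, even though this is indeed the case when we only consider the first component.'' They name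 no specific topology. We consider the following instance.

\medskip
\noindent\textbf{Question.} \emph{Does \eqref{eq:joint} hold in $\mathbb K\times\mathbb K$ with the product topology?}
\medskip

One might guess that it does. Both limits are compact, and the first component converges in $\mathbb K$. The star suggests that a vertex with $D$ children gains an extra depth of order $D$, and finite variance makes all degrees of $\mathfrak t_n$ of order $o(\sqrt n)$ in probability (by \eqref{eq:maxdeg0} below and $x^2\nu([x,\infty))\to0$). This guess misses a logarithm. Put
\[
\bar\nu(x)=\nu([x,\infty)),\qquad \lambda=\limsup_{x\to\infty}x^2(\log x)^2\,\bar\nu(x)\in[0,\infty].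
\]
The height of a rooted tree is the largest distance from the root to a vertex.

\begin{theorem}\label{thm:main}
Let $\nu$ be critical with variance $\sigma^2\in(0,\infty)$.
\begin{itemize}
\item[(a)] If $\lambda>0$, the convergence \eqref{eq:joint} fails in $\mathbb K\times\mathbb K$; indeed $\frac1{\sigma\sqrt n}\operatorname{cut}(\mathfrak t_n)\not\Rightarrow\operatorname{cut}(\mathbf T)$ in $\mathbb K$. If $\lambda=\infty$, then $n^{-1/2}\operatorname{height}(\operatorname{cut}(\mathfrak t_n))$ is not tight, so convergence fails even for the pointed Gromov--Hausdorff topology, in which the measures are ignored.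
\item[(b)] If $\lambda=0$, the convergence \eqref{eq:joint} holds in $\mathbb K\times\mathbb K$.
\item[(c)] The sequence $n^{-1/2}\operatorname{height}(\operatorname{cut}(\mathfrak t_n))$ is tight if and only if $\lambda<\infty$.
\end{itemize}
\end{theorem}

Thus \eqref{eq:joint} holds in $\mathbb K\times\mathbb K$ if and only if $\bar\nu(x)=o(x^{-2}(\log x)^{-2})$, and the answer under finite variance alone is negative, as the next example shows.

\begin{example}\label{ex:nu}
Fix $\beta>1$. Let $\nu(k)=a\,k^{-3}(\log k)^{-\beta}$ for $k\ge2$, with $a$ such that $\sum_{k\ge2}k\nu(k)=1$, and $\nu(1)=0$. Then $\sum_{k\ge2}\nu(k)\le\frac12$, and we put $\nu(0)=1-\sum_{k\ge2}\nu(k)$. The mean is $1$, and the variance is finite because $\sum_kk^{-1}(\log k)^{-\beta}<\infty$. Comparison with an integral gives $\bar\nu(x)\sim\frac a2x^{-2}(\log x)^{-\beta}$. Hence $\lambda=\infty$ for $1<\beta<2$ (for instance $\beta=\frac32$), $\lambda=\frac a2$ for $\beta=2$, and $\lambda=0$ for $\beta>2$. For $\beta=2$ the rescaled heights are tight and yet convergence in $\mathbb K$ fails. In the other direction, $\sum_kk^2(\log k)^2\nu(k)<\infty$ implies $\lambda=0$, because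 $x^2(\log x)^2\bar\nu(x)\le\sum_{k\ge x}k^2(\log k)^2\nu(k)$ for $x\ge1$.
\end{example}

Section~\ref{sec:spider} explains the threshold and the plan of the proof, and Section~\ref{sec:tools} collects the tools. Part (a) is proved in Section~\ref{sec:a}. Section~\ref{sec:blocks} bounds the largest block at all relevant times, Section~\ref{sec:depth} turns this into a bound on depths and proves (c), and Section~\ref{sec:b} proves (b).

\section{A vertex with many long legs}\label{sec:spider}

\subsection{The source of the logarithm}

Let $T$ be a spider: a center $v$ from which $D$ paths of $L$ edges emanate. For $L=1$ it is a star and the depth of $\{v\}$ is $D$. For $L=2$, the edge of a leg adjacent to $v$ is always removed from the block of $v$, and the other edge is removed from the block of $v$ if and only if it rings first, which has probability $\frac12$; the mean depth is $\frac32D$. In general the record rule gives the mean depth $D\sum_{k\le L}\frac1k\sim D\log L$. The rate rule shows where this depth accumulates: $\mathbb E|B_v(s)|-1=D\sum_{k\le L}e^{-ks}$ is of order $D/s$ for $1/L\le s\le1$, so that every dyadic interval of time in this range contributes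 an amount of order $D$.

Now replace the legs by independent Galton--Watson trees, as happens above a vertex of $\mathfrak t_n$ with $D$ children. By criticality each generation of such a tree has mean size $1$, exactly as for a path, so the mean number of removals among the first $L$ levels is unchanged. With $L$ a power of $D$, the extra depth of $\{v\}$ is of order $D\log D$, and it accumulates after time $1/L$. If $\sqrt n/L\to\infty$, all the blocks at time $1/L$ have size $o(n)$. So as soon as $D\log D$ is of order $\sqrt n$, the rescaled cut-tree has a point $\{v\}$ around which a ball of fixed radius has vanishing mass. This is incompatible with convergence in $\mathbb K$ to a space whose measure has full support. The critical degree is $\sqrt n/\log n$, and the mean number of vertices of degree at least $A\sqrt n/\log n$ is about $n\bar\nu(A\sqrt n/\log n)$, whose size along the worst subsequence is $4\lambda/A^2$. This is where $\lambda$ comes from.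

\subsection{What the converse requires}\label{sec:plan}

For (b) and (c) we must show that large degrees are the only obstruction. A sample of $m$ uniform leaves meets all the blocks of size larger than $\varepsilon n$ with high probability, so it suffices to bound, uniformly over $i$, the number of removals in the block of $i$ after its size has dropped below $\varepsilon n$. By the rate rule this number is controlled by $\varepsilon t\sqrt n+\int_{t/\sqrt n}^1M(s)\,ds$ for any $t\ge1$. We therefore need an upper bound on $M(s)$ whose integral is a small multiple of $\sqrt n$.

Suppose that all degrees are at most $\Delta=A\sqrt n/\log n$. A block at time $s$ is compared with a subcritical Galton--Watson tree of mean offspring $e^{-s}$, and Bernstein's inequality bounds the probability that its size exceeds $m$ by $\exp(-cms^2/(1+\Delta s))$. A union bound over $n$ vertices would give $M(s)\le C\log n\,(s^{-2}+\Delta/s)$. Both terms integrate to order $\sqrt n\log n$, which is too large by a factor $\log n$. We recover this factor by different means before and after the time $s_1=(\log n)^{15}/\sqrt n$.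

Before $s_1$, the union bound over $n$ vertices is replaced by a first moment bound on the number of large blocks, whose prefactor at time $u/\sqrt n$ is a power of $u$ and not of $n$. There are only $O(\log\log n)$ dyadic scales in this range, so the term $\Delta/s$ can be given the factor $\sqrt{\log n}$. After $s_1$, the term $s^{-2}\log n$ is harmless. For the other term we show that a block contains at most one vertex of degree larger than $b=\sqrt n/(\log n)^3$. That vertex contributes $\Delta/s$ without logarithm, as in the spider, and the union bound is paid for with $b$ in place of $\Delta$. The term $\Delta/s$ integrates to order $A\sqrt n$, and $A$ can be taken small when $\lambda=0$.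

\section{Tools}\label{sec:tools}

\subsection{The two topologies}\label{sec:top}

A pointed measured metric space is $\mathrm X=(X,d,\mu,\rho)$ with $(X,d)$ complete and separable, $\mu$ a Borel probability measure and $\rho\in X$. In a metric space $Z$, write $F^\epsilon$ for the set of points at distance less than $\epsilon$ from $F$. The Hausdorff distance $d_H$ of two compact sets is the infimum of the $\epsilon$ such that each lies in the $\epsilon$-neighborhood of the other. The Prokhorov distance $d_P(\mu,\mu')$ of two probability measures is the infimum of the $\epsilon$ such that $\mu(F)\le\mu'(F^\epsilon)+\epsilon$ for all closed $F$; it is symmetric and metrizes weak convergence. For compact $\mathrm X,\mathrm X'$, the pointed Gromov--Hausdorff--Prokhorov distance is the infimum, over all isometric embeddings of $X$ and $X'$ in a common metric space $Z$, of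
\[
\max\big\{d_Z(\rho,\rho'),\ d_H(X,X'),\ d_P(\mu,\mu')\big\}.
\]
It makes $\mathbb K$ a Polish space. Omitting $d_P$ gives the pointed Gromov--Hausdorff distance, for which the height $\sup_xd(\rho,x)$ is continuous. Omitting $d_H$ gives the Gromov--Prokhorov distance on $\mathbb M$, in which a space is identified with $\{\rho\}\cup\operatorname{supp}\mu$. The natural map $\mathbb K\to\mathbb M$ is continuous. We use three standard facts.

\emph{Sampling.} The \emph{sample} of $\mathrm X$ is $\zeta_0=\rho$ and $\zeta_1,\zeta_2,\dots$ i.i.d.\ of law $\mu$; its \emph{distance matrix} is $(d(\zeta_i,\zeta_j))_{i,j\ge0}$. The points $\zeta_i$, $i\ge1$, are a.s.\ dense in $\operatorname{supp}\mu$, and their empirical measures converge weakly to $\mu$ a.s. By Strassen's theorem, if $d_P(\mu,\mu')<\epsilon$ in $Z$, then points of laws $\mu$ and $\mu'$ can be coupled so as to be within $\epsilon$ with probability at least $1-\epsilon$. So if $\mathrm X,\mathrm X'$ are embedded with $d_Z(\rho,\rho')<\epsilon$ and $d_P(\mu,\mu')<\epsilon$, their samples can be coupled so that $d_Z(\zeta_i,\zeta_i')\le\epsilon$ for all $i\le m$ with probability at least $1-m\epsilon$.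 Hence the law of the distance matrix is a continuous function of the class in $\mathbb M$. For random spaces, equality or convergence in law in $\mathbb M$ implies equality or convergence in law of the distance matrices.

\emph{Compactness.} A subset of $\mathbb K$ is relatively compact if the diameters are bounded and, for each $\eta>0$, the numbers of balls of radius $\eta$ needed to cover the spaces are bounded. Indeed, by Gromov's theorem a sequence in the subset has a subsequence that converges in the pointed Gromov--Hausdorff sense. This subsequence and its limit embed in one compact space with Hausdorff convergence and convergence of the distinguished points. There the measures have a weakly convergent subsequence, whose limit is carried by the limit space.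

\emph{The Brownian tree.} Almost surely $\mathbf T$ is compact and geodesic, and $\mu$ has full support and no atom.

The quantity that detects long thin parts of a space is the smallest mass of a ball. For $\mathrm X\in\mathbb K$ and $r>0$ let
\[
f_r(\mathrm X)=\inf_{z\in X}\mu(\bar B(z,r)),
\]
with closed balls. We say that $\mathrm X$ has \emph{full support} if $\operatorname{supp}\mu=X$.

\begin{lemma}\label{lem:f}
\begin{itemize}
\item[(i)] If $\mathrm X_n\to\mathrm X$ in $\mathbb K$, then $f_{r/2}(\mathrm X)\le\liminf f_r(\mathrm X_n)$ and $\limsup f_r(\mathrm X_n)\le f_r(\mathrm X)$.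
\item[(ii)] $\mathrm X\in\mathbb K$ has full support if and only if $f_r(\mathrm X)>0$ for all $r>0$.
\item[(iii)] The set of spaces with full support is a Borel subset of $\mathbb K$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Embed $X_n$ and $X$ in a common space with Hausdorff and Prokhorov distances less than $\epsilon_n\to0$. Given $z_n\in X_n$, pick $z\in X$ within $\epsilon_n$. The $\epsilon_n$-neighborhood of $\bar B(z,r/2)$ lies in $\bar B(z_n,r)$ once $2\epsilon_n\le r/2$, so $\mu_n(\bar B(z_n,r))\ge f_{r/2}(\mathrm X)-\epsilon_n$. Given $z\in X$, pick $z_n\in X_n$ within $\epsilon_n$. Then $f_r(\mathrm X_n)\le\mu_n(\bar B(z_n,r))\le\mu(\bar B(z,r+2\epsilon_n))+\epsilon_n$, and the right side tends to $\mu(\bar B(z,r))$.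

(ii) If all $f_r$ are positive, every ball has positive mass. Conversely, cover $X$ by finitely many closed balls of radius $r/2$. Under full support they have positive masses, and every $\bar B(z,r)$ contains one of them.

(iii) By (i) each $f_r$ is upper semicontinuous, hence Borel, and by (ii) the set is $\bigcap_{k\ge1}\{f_{1/k}>0\}$.
\end{proof}

The equality in law of $\operatorname{cut}(\mathbf T)$ and $\mathbf T$ in $\mathbb M$ describes only the support of $\mu_c$, so the next statement needs a proof.

\begin{lemma}\label{lem:cutfull}
Almost surely $\operatorname{cut}(\mathbf T)$ has full support.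
\end{lemma}

\begin{proof}
Here $\zeta_1,\zeta_2,\dots$ are the points used in the construction of $\operatorname{cut}(\mathbf T)$. The law of the array $(\delta(\zeta_i,\zeta_j))_{i,j\ge1}$ is invariant under finite permutations of the indices. Recall de Finetti's theorem: an exchangeable sequence of indicators has a.s.\ an asymptotic frequency $p$, and given $p$ its terms are i.i.d.\ with mean $p$. In particular, a.s., either all terms vanish or $p>0$.

Fix a rational $r>0$. For fixed $i$ the indicators of $\{\delta(\zeta_i,\zeta_j)<r\}$, $j\ne i$, are exchangeable; let $p_i$ be their frequency, and let $I=\{i\ge1:p_i=0\}$. Almost surely, for $i\in I$ no $j\ne i$ has $\delta(\zeta_i,\zeta_j)<r$. The points $\zeta_i$, $i\in I$, are then at mutual distances at least $r$, and $I$ is finite by compactness. The indicators of $\{i\in I\}$, $i\ge1$, are exchangeable with frequency $0$, so $I=\emptyset$ a.s. Since weak limits do not lose mass on closed sets, $\mu_c(\bar B(\zeta_i,r))\ge p_i>0$. Letting $r$ vary, we see that every $\zeta_i$ lies in $\operatorname{supp}\mu_c$.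

The distinguished point of a space lies in the support of its measure if and only if its distances to the sampled points have infimum $0$ a.s. This is a property of the distance matrix, it holds for $\mathbf T$, and so it holds for $\operatorname{cut}(\mathbf T)$. Thus the closed set $\operatorname{supp}\mu_c$ contains the dense set $\{o,\zeta_1,\zeta_2,\dots\}$.
\end{proof}

\subsection{Trees and walks}\label{sec:walk}

The letters $C,c$ denote positive constants that depend only on $\nu$ and may change from line to line. The \emph{degree} of a vertex is its number of children. Let $\xi_1,\xi_2,\dots$ be i.i.d.\ of law $\nu$ and $S_k=\sum_{j\le k}(\xi_j-1)$. Let $T$ be an unconditioned Galton--Watson tree and $Z_k$ the size of its generation $k$; then $\mathbb EZ_k=1$ and $\mathbb EZ_k^2=1+\sigma^2k$. Since the mean is $1$ and $\sigma^2>0$, we have $0<\nu(0)<1$. Let $h$ be the greatest common divisor of the support of $\nu$.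

\emph{Words.} The word of a finite plane tree is the list of the degrees of its vertices in depth-first order. A word $(x_1,\dots,x_q)$ is the concatenation of the words of $r$ trees if and only if the partial sums of $x_i-1$ reach $-r$ for the first time at $q$. As $\mathbb P(T=\mathrm t)$ is the product of $\nu(\cdot)$ over the letters of the word of $\mathrm t$, the sequence $\xi_1,\xi_2,\dots$ splits into the words of i.i.d.\ copies of $T$.

\emph{Cycle lemma.} If $\sum_{i\le q}(x_i-1)=-r<0$, exactly $r$ of the $q$ cyclic shifts of the word have partial sums that reach $-r$ for the first time at $q$. Hence $S$ first hits $-r$ at time $q$, or equivalently $r$ independent copies of $T$ have total size $q$, with probability $\frac rq\mathbb P(S_q=-r)$. The identity persists when both events are intersected with an event invariant under cyclic shifts of the first $q$ letters.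

\emph{Local limit theorem.} Uniformly over $x\equiv-m\pmod h$,
\begin{equation}\label{eq:LL}
\sqrt m\,\mathbb P(S_m=x)-\frac h{\sigma\sqrt{2\pi}}\,e^{-x^2/(2\sigma^2m)}\longrightarrow0\qquad(m\to\infty),
\end{equation}
and $\mathbb P(S_m=x)=0$ for the other $x$. So $\mathbb P(|T|=n)=\frac1n\mathbb P(S_n=-1)$ vanishes unless $n\equiv1\pmod h$, and is positive for all large such $n$. We consider only these \emph{admissible} $n$. For $k\ge1$ and admissible $n$,
\begin{equation}\label{eq:walk}
\sup_x\mathbb P(S_k=x)\le Ck^{-1/2},\qquad\mathbb P(S_n=-1)\ge cn^{-1/2},\qquad\mathbb P(|T|=n)\ge cn^{-3/2}.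
\end{equation}

\emph{Cyclic coding.} By the cycle lemma with $r=1$, words of length $n$ with $\sum(x_i-1)=-1$ are in bijection with pairs formed by a plane tree with $n$ vertices and a vertex $a$: read the degrees in depth-first order, cyclically, starting from $a$. Hence, given $S_n=-1$, the word $(\xi_1,\dots,\xi_n)$ codes $(\mathfrak t_n,a)$ with $a$ uniform. After the letter of any vertex one reads successively the words of the subtrees of its children. We attach to each letter the clocks of the child edges of its vertex; the marked letters are i.i.d.\ before conditioning.

The conditioning on $S_n=-1$ changes the law of half of the word only by bounded factors.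

\begin{lemma}[Transfer]\label{lem:transfer}
\begin{itemize}
\item[(i)] If $\mathcal E$ is determined by the marked letters at $k\le n/2$ fixed positions of $[n]$, then $\mathbb P(\mathcal E\mid S_n=-1)\le C\,\mathbb P(\mathcal E)$.
\item[(ii)] For each $p_0>0$ there is $c_0>0$ such that, for $n$ large, every event $\mathcal E$ determined by the first $\lfloor n/2\rfloor$ marked letters with $\mathbb P(\mathcal E)\ge p_0$ satisfies $\mathbb P(\mathcal E\mid S_n=-1)\ge c_0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Sigma$ be the sum of $\xi_j-1$ over the $k$ positions. By independence of the other letters,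
\[
\mathbb P(\mathcal E\mid S_n=-1)=\sum_x\mathbb P(\mathcal E,\Sigma=x)\,\frac{\mathbb P(S_{n-k}=-1-x)}{\mathbb P(S_n=-1)}.
\]
As $n-k\ge n/2$, the ratio is at most $C$ by \eqref{eq:walk}, which proves (i). For (ii) take $k=\lfloor n/2\rfloor$ and $Q$ with $\sigma^2/Q^2=p_0/2$, so that $\mathbb P(|S_k|>Q\sqrt n)\le p_0/2$ by Chebyshev's inequality. Only $x\equiv-k\pmod h$ contribute, and then $-1-x\equiv-(n-k)$ since $n\equiv1$. For such $x$ with $|x|\le Q\sqrt n$ we have $(1+x)^2/(n-k)\le2(Q+1)^2$, so \eqref{eq:LL} bounds the ratio below by some $c_Q>0$ for $n$ large. The sum is then at least $c_Q\,p_0/2$.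
\end{proof}

Applying (i) to each single letter gives
\begin{equation}\label{eq:maxdeg0}
\mathbb P(\mathfrak t_n\text{ has a vertex of degree}\ge x)\le Cn\,\bar\nu(x).
\end{equation}

\subsection{Macroscopic blocks}

From now on $B_i(s)$ and $M(s)$ refer to $\mathfrak t_n$. Let $\phi(t)=\mathbb E\,e^{-td(\zeta_1,\zeta_2)/\sigma}$, where $\zeta_1,\zeta_2$ are sampled in $\mathbf T$. Since $\mu$ has no atom, $d(\zeta_1,\zeta_2)>0$ a.s.\ and $\phi(t)\to0$ as $t\to\infty$.

\begin{lemma}\label{lem:macro}
For each $t>0$, $\limsup_n\mathbb E[(M(t/\sqrt n)/n)^2]\le\phi(t)$. In particular, if $s_n\sqrt n\to\infty$, then $M(s_n)/n\to0$ in probability.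
\end{lemma}

\begin{proof}
The number of ordered pairs of vertices in a common block at time $s$ is at least $M(s)^2$, and two vertices at distance $k$ are in a common block with probability $e^{-sk}$. So $\mathbb E[(M(s)/n)^2]\le\mathbb E\,e^{-sd_n(U,U')}$ with $U,U'$ independent uniform vertices. By convergence of the first component of \eqref{eq:joint}, $\sigma d_n(U,U')/\sqrt n\Rightarrow d(\zeta_1,\zeta_2)$. The second claim follows because $M$ is nonincreasing and $t$ is arbitrary.
\end{proof}

Throughout we write $\mathrm X_n=\frac1{\sigma\sqrt n}\operatorname{cut}(\mathfrak t_n)$.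

\section{A vertex of large degree: proof of (a)}\label{sec:a}

Let $\lambda>0$. We choose $n$ so that a word of length $n$ contains about one letter of size $D$, show that the spider computation is valid around it in an i.i.d.\ word, and transfer the event to $\mathfrak t_n$.

\emph{Parameters.} Since $\bar\nu(x)=\bar\nu(\lceil x\rceil)$, there are integers $D\to\infty$ along which $D^2(\log D)^2\bar\nu(D)\to\lambda$; in particular $\bar\nu(D)>0$. Let $n=n(D)$ be the least admissible integer that is at least $1/\bar\nu(D)$. Then $n\to\infty$, and we thin the sequence so that $n(D)$ is increasing. Large admissible integers have gaps $h$, so $n\bar\nu(D)\to1$. Finite variance gives $D^2\bar\nu(D)\to0$. Therefore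
\begin{equation}\label{eq:Dn}
\frac D{\sqrt n}\to0,\qquad\frac{D\log D}{\sqrt n}\to\sqrt\lambda.
\end{equation}
Put $L=\lfloor D^{1/4}\rfloor$ and $s_0=1/L$. The exponent $\frac14$ keeps $\log L$ comparable to $\log D$ and is small enough for the variance bound below.

\emph{The event in an i.i.d.\ word.} Let $J=\min\{j:\xi_j\ge D\}$, and let $T_1,\dots,T_D$ be the first $D$ trees coded by $\xi_{J+1},\xi_{J+2},\dots$. They are i.i.d.\ copies of $T$, independent of $J$. Attach them at the first $D$ children of a vertex $v$ with letter $\xi_J$; the $i$-th \emph{branch} consists of $T_i$ and the edge from $v$ to the root of $T_i$. Let $N_i$ be the number of edges $e$ of the $i$-th branch such that the path from $v$ through $e$ has at most $L$ edges, and the clock of $e$ is the smallest on this path and exceeds $s_0$. The $N_i$ are i.i.d. The minimum of $k$ clocks exceeds $s_0$ with probability $e^{-ks_0}$, and independently its position is uniform, so an edge at level $k$ is counted with probability $e^{-ks_0}/k$. A branch has $Z_{k-1}$ edges at level $k$, in law. By criticality, for $D$ large,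
\[
\mathbb EN_1=\sum_{k=1}^L\frac{e^{-k/L}}k\ge\frac{\log L}e\ge\frac{\log D}{5e},
\]
and by the Cauchy--Schwarz inequality and finite variance,
\[
\mathbb EN_1^2\le\mathbb E\Big(\sum_{k<L}Z_k\Big)^2\le L\sum_{k<L}(1+\sigma^2k)\le(1+\sigma^2)L^3\le(1+\sigma^2)D^{3/4}.
\]
Chebyshev's inequality gives $\mathbb P\big(\sum_{i\le D}N_i<\frac{D\log D}{10e}\big)\le CD^{7/4}/(D\log D)^2\to0$. Let
\[
\mathcal E=\Big\{J\le\frac n4\Big\}\cap\Big\{|T_1|+\dots+|T_D|\le\frac n4\Big\}\cap\Big\{\sum_{i\le D}N_i\ge\frac{D\log D}{10e}\Big\}.
\]
The first event has probability $1-(1-\bar\nu(D))^{\lfloor n/4\rfloor}\to1-e^{-1/4}$. By the cycle lemma and \eqref{eq:walk}, the second fails with probability at most $\sum_{q>n/4}CDq^{-3/2}\le CD/\sqrt n\to0$. So $\mathbb P(\mathcal E)\ge p_0>0$ for $D$ large. On the first two events all the letters involved lie among the first $2\lfloor n/4\rfloor\le\lfloor n/2\rfloor$, so $\mathcal E$ is determined by the first $\lfloor n/2\rfloor$ marked letters. Lemma~\ref{lem:transfer}(ii) gives $\mathbb P(\mathcal E\mid S_n=-1)\ge c_0>0$.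

\emph{Consequence for the cut-tree.} On $\mathcal E\cap\{S_n=-1\}$, the cyclic coding identifies $v$ with a vertex of $\mathfrak t_n$ and $T_1,\dots,T_D$ with the subtrees of its first $D$ children. By the record rule, each edge counted by some $N_i$ is removed from the block of $v$, after time $s_0$. Let $N$ be the number of removals in the block of $v$ after $s_0$, which is the distance from $B_v(s_0)$ to $\{v\}$ in $\operatorname{cut}(\mathfrak t_n)$. With probability at least $c_0$, the tree $\mathfrak t_n$ thus has a vertex $v$ with
\begin{equation}\label{eq:N}
N\ge\frac{D\log D}{10e}.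
\end{equation}

If $\lambda=\infty$, then \eqref{eq:N} and \eqref{eq:Dn} show that along our subsequence the height of $\operatorname{cut}(\mathfrak t_n)$ divided by $\sqrt n$ exceeds a deterministic sequence tending to infinity, with probability at least $c_0$. So the rescaled heights are not tight. The height is continuous for the pointed Gromov--Hausdorff topology, so $\mathrm X_n$ does not converge in law for that topology.

For any $\lambda\in(0,\infty]$, put $\kappa=\sqrt{\lambda\wedge1}/30$ and $r=\kappa/\sigma$. As $10e<30$, \eqref{eq:N} implies $N\ge\kappa\sqrt n$ for $D$ large. If $w\notin B_v(s_0)$, the path from $\{v\}$ to $\{w\}$ in the cut-tree passes through the parent of $B_v(s_0)$, so its length is at least $N+1$. Hence the closed ball of radius $r$ around $\{v\}$ in $\mathrm X_n$ has mass at most $|B_v(s_0)|/n\le M(s_0)/n$. Since $s_0\sqrt n\ge D^{-1/4}\sqrt n\to\infty$, Lemma~\ref{lem:macro} provides $\eta_n\to0$ with $\mathbb P(M(s_0)/n>\eta_n)\to0$. So along the subsequence, for $n$ large,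
\begin{equation}\label{eq:thin}
\mathbb P\big(f_r(\mathrm X_n)\le\eta_n\big)\ge c_0/2.
\end{equation}

Suppose that $\mathrm X_n\Rightarrow\operatorname{cut}(\mathbf T)$ in $\mathbb K$. As $\mathbb K$ is Polish, Skorokhod's representation theorem lets us assume that $\mathrm X_n\to\mathrm X$ a.s., where $\mathrm X$ has the law of $\operatorname{cut}(\mathbf T)$. By Lemmas~\ref{lem:cutfull} and~\ref{lem:f}(iii), $\mathrm X$ has full support a.s., and so $\liminf f_r(\mathrm X_n)\ge f_{r/2}(\mathrm X)>0$ a.s.\ by Lemma~\ref{lem:f}(i),(ii). But by \eqref{eq:thin}, with probability at least $c_0/2$ we have $f_r(\mathrm X_n)\le\eta_n$ for infinitely many $n$. This contradiction proves Theorem~\ref{thm:main}(a).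

\section{The largest block}\label{sec:blocks}

Fix $A>0$ and $t\ge1$, and set
\[
\Delta=\frac{A\sqrt n}{\log n},\qquad b=\frac{\sqrt n}{(\log n)^3},\qquad s_1=\frac{(\log n)^{15}}{\sqrt n},\qquad V=\mathbb E\xi_1^2=\sigma^2+1.
\]
Let $\deg^*_n$ be the maximal degree of $\mathfrak t_n$. If $\lambda<\infty$, then $\bar\nu(\Delta)\le(\lambda+o(1))\Delta^{-2}(\log\Delta)^{-2}$ and $\log\Delta\sim\frac12\log n$, so \eqref{eq:maxdeg0} gives
\begin{equation}\label{eq:maxdeg}
\limsup_n\mathbb P(\deg^*_n>\Delta)\le C\lambda/A^2.
\end{equation}
This is the only place where $\lambda$ enters the proofs of (b) and (c); the lemmas of this section hold for every critical $\nu$ with finite positive variance.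

\begin{remark}
We have $\lambda=0$ if and only if $\deg^*_n\log n/\sqrt n\to0$ in probability. One direction is \eqref{eq:maxdeg}. For the other, on the event $\mathcal E$ of Section~\ref{sec:a} we have $\deg^*_n\log n/\sqrt n\ge D\log D/\sqrt n\to\sqrt\lambda$.
\end{remark}

\subsection{Clusters}

For a vertex $a$ of a rooted tree with clocks, call a child edge \emph{kept} if its clock exceeds $s$ and \emph{cut} otherwise. The \emph{cluster} $\mathcal C_a(s)$ is the set of descendants of $a$, including $a$, that are joined to $a$ by kept edges. Every block at time $s$ equals $\mathcal C_a(s)$, where $a$ is its vertex closest to the root, called its top. Let $\mathcal C(s)$ be the cluster of the root of the unconditioned tree $T$. Exploring it in depth-first order along kept edges reveals i.i.d.\ pairs $(\xi_j,\chi_j)$, where $\xi_j$ is the degree in $T$ and $\chi_j$, the number of kept child edges, is binomial with parameters $\xi_j$ and $e^{-s}$ given $\xi_j$. The size $|\mathcal C(s)|$ is the first time at which $S^{(s)}_k=\sum_{j\le k}(\chi_j-1)$ hits $-1$. Two inequalities for this walk are needed, uniformly in $s\in(0,1]$.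

The Kolmogorov--Rogozin inequality states that a sum of $k$ i.i.d.\ integer-valued variables, each taking no value with probability larger than $1-p$, takes no value with probability larger than $C_0(kp)^{-1/2}$, where $C_0$ is an absolute constant. Since $\mathbb P(\chi_1=0)\ge\nu(0)$ and $\mathbb P(\chi_1\ge1)\ge e^{-1}(1-\nu(0))$,
\begin{equation}\label{eq:KR}
\sup_x\mathbb P(S^{(s)}_k=x)\le Ck^{-1/2},\qquad s\in(0,1].
\end{equation}

Bernstein's inequality states that a sum of $k$ independent centered variables, bounded above by $y$ and with variances at most $V$, exceeds $x>0$ with probability at most $\exp(-x^2/(2kV+\frac23yx))$. Apply it to $\chi_j^{(y)}=\chi_j\mathbf 1_{\{\xi_j\le y\}}$, which lies in $[0,y]$, has variance at most $V$, and has mean at most $e^{-s}\le1-\frac s2$. With $x=ks/4$, and since $\frac83\le32V$,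
\begin{equation}\label{eq:bern}
\mathbb P\Big(\sum_{j\le k}\chi^{(y)}_j\ge k-\frac{ks}4\Big)\le\exp\Big(-\frac{ks^2}{32V+\frac83ys}\Big)\le\exp\Big(-\frac{ks^2}{32V(1+ys)}\Big).
\end{equation}

\begin{lemma}\label{lem:cluster}
Let $s\in(0,1]$, $2\le k\le n/2$ and $\theta=\dfrac{s^2}{96V(1+\Delta s)}$. The expected number of blocks of $\mathfrak t_n$ at time $s$ that have size $k$, do not contain the root, and contain only vertices of degree at most $\Delta$, is at most $Cns\,k^{-3/2}e^{-\theta k}$.
\end{lemma}

\begin{proof}
The top $a$ of such a block has its parent edge cut. This has probability $1-e^{-s}\le s$, independently of the tree and of $\mathcal C_a(s)$. By the cyclic coding, the expected number is at most $ns\,\pi$, where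
\[
\pi=\mathbb P\big(|\mathcal C_a(s)|=k,\ \text{degrees on }\mathcal C_a(s)\le\Delta\ \big|\ S_n=-1\big)
\]
and $a$ is the vertex at which the word starts.

\emph{Removing the conditioning.} Lemma~\ref{lem:transfer} does not apply, since the letters of the cluster are separated by subtrees of arbitrary size hanging from cut edges. We repeat its proof after moving these subtrees away. A \emph{pattern} $\gamma$ is a possible value of the cluster together with the degrees of its vertices and the kept or cut status of each of their child edges. Let $\gamma$ have $k$ vertices and $R$ cut child edges. Its weight $w(\gamma)$, the product over its vertices of the probabilities of the letters with their statuses, is the probability that $\mathcal C(s)$ has pattern $\gamma$. The degrees in $\gamma$ add up to $(k-1)+R$. Take a word of length $n$ with $\sum(x_i-1)=-1$ whose first vertex has descendants compatible with $\gamma$, and delete the $k$ letters of $\gamma$. What remains is a word $z$ of length $n-k$ with $\sum(z_i-1)=-R$, made of the words of the $R$ hanging subtrees in depth-first order, followed by the rest of the word. Conversely, let $z$ be any word of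 length $n-k$ with $\sum(z_i-1)=-R$. Its partial sums decrease by steps of size $1$ only, so they hit $-1,\dots,-R$, and $z$ starts with the words of $R$ trees. Grafting these on the cut edges of $\gamma$ and appending the rest of $z$ inverts the deletion. Therefore
\[
\mathbb P(\mathcal C_a(s)\text{ has pattern }\gamma\mid S_n=-1)=w(\gamma)\,\frac{\mathbb P(S_{n-k}=-R)}{\mathbb P(S_n=-1)}\le C\,w(\gamma)
\]
by \eqref{eq:walk}. We sum over $\gamma$ and apply the cycle lemma to the pairs $(\xi_j,\chi_j)$:
\[
\pi\le C\,\mathbb P\big(|\mathcal C(s)|=k,\ \text{degrees}\le\Delta\big)=\frac Ck\,\mathbb P\big(S^{(s)}_k=-1,\ \xi_j\le\Delta\text{ for all }j\le k\big).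
\]

\emph{The unconditioned bound.} We need both the exponential factor and the factor $k^{-1/2}$, and we take them from the two halves of the walk. Split the $k$ steps into the first $\lceil k/2\rceil$ and the last $\lfloor k/2\rfloor$; each part has at least $k/3$ steps. Two integers with sum $-1$ are not both negative, so the steps of one part, with $k'$ terms say, have a nonnegative sum. If the degrees are at most $\Delta$, the variables $\chi_j^{(\Delta)}$ of this part add up to at least $k'$, which has probability at most $e^{-\theta k}$ by \eqref{eq:bern}. Given this part, the sum of the other part must take a prescribed value, which has probability at most $Ck^{-1/2}$ by \eqref{eq:KR}. Hence $\pi\le Ck^{-3/2}e^{-\theta k}$.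
\end{proof}

The block of the root has no cut parent edge and is treated through its mean size.

\begin{lemma}\label{lem:root}
For $s\in(0,1]$, the block of the root of $\mathfrak t_n$ at time $s$ has mean size at most $Cs^{-2}$.
\end{lemma}

\begin{proof}
We first bound generation sizes, by the spine decomposition. The quantity $\mathbb E[Z_k;|T|=n]$ is the sum of $\mathbb P(T=\mathrm t)$ over trees $\mathrm t$ with $n$ vertices and a marked vertex at height $k$. Such a pair is given by the degrees $j_1,\dots,j_k$ of the $k$ ancestors of the marked vertex, for each of them the choice among $j_i$ of the child on the path to the marked vertex, and $R+1$ further trees of total size $n-k$, where $R=\sum_i(j_i-1)$: one at each child off the path and one at the marked vertex. So the ancestors carry the weights $j_i\nu(j_i)$, which define a probability law by criticality, under which $j_i-1$ has mean $\sigma^2$. With $R$ random accordingly, the cycle lemma and \eqref{eq:walk} give, for $k\le n/2$,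
\[
\mathbb E[Z_k;|T|=n]=\sum_{x\ge0}\mathbb P(R=x)\,\frac{x+1}{n-k}\,\mathbb P(S_{n-k}=-x-1)\le C(1+\sigma^2k)\,n^{-3/2}.
\]
Dividing by $\mathbb P(|T|=n)\ge cn^{-3/2}$, generation $k\le n/2$ of $\mathfrak t_n$ has mean size at most $C(k+1)$. A vertex at height $k$ is in the root block with probability $e^{-ks}$, so the mean size of this block is at most
\[
C\sum_{k\ge0}(k+1)e^{-ks}+ne^{-sn/2}=\frac C{(1-e^{-s})^2}+\frac{(sn)^2e^{-sn/2}}{ns^2}\le Cs^{-2}.\qedhere
\]
\end{proof}

\subsection{Early times}

Let $u_j=2^jt$ for those $j\ge0$ with $u_j\le(\log n)^{15}$, and
\[
m(u)=n\big(u^{-3/2}+u^{-1}(\log n)^{-1/2}\big).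
\]
At time $s=u/\sqrt n$ the second term equals $\Delta\sqrt{\log n}/(As)$, as announced in Section~\ref{sec:plan}. The first lies between $nu^{-2}=s^{-2}$, the mean size of the root block, and $nu^{-1}$, whose integral over $u$ diverges.

\begin{lemma}\label{lem:early}
There is a function $r$, depending only on $\nu$, with $r(t)\to0$ as $t\to\infty$ and
\[
\limsup_n\mathbb P\big(\deg^*_n\le\Delta,\ M(u_j/\sqrt n)>m(u_j)\text{ for some }j\big)\le r(t).
\]
\end{lemma}

\begin{proof}
Take $n$ so large that $s_1\le1$ and $m(u_j)\ge2$ for all $j$. On the event, for some $u=u_j$ the largest block at time $s=u/\sqrt n$ has size larger than $n/2$, or is the root block and has size larger than $nu^{-3/2}$, or does not contain the root and has size in $(m(u),n/2]$.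

In the first case $M(t/\sqrt n)>n/2$, and $\limsup_n\mathbb P(M(t/\sqrt n)>n/2)\le4\phi(t)$ by Lemma~\ref{lem:macro} and Markov's inequality. For the second case, Lemma~\ref{lem:root} bounds the probability by $Cnu^{-2}/(nu^{-3/2})=Cu^{-1/2}$, and the sum over $u=u_j$ is at most $Ct^{-1/2}$. For the third case, Lemma~\ref{lem:cluster} bounds the probability, with $m=m(u)$, by
\[
Cns\sum_{k>m}k^{-3/2}e^{-\theta k}\le Cns\,m^{-1/2}e^{-\theta m}.
\]
Here $ns\,m^{-1/2}\le u\sqrt n\,(nu^{-3/2})^{-1/2}=u^{7/4}$. Moreover $ms^2=mu^2/n\ge u^{1/2}$ and $ms/\Delta=mu\log n/(An)\ge(\log n)^{1/2}/A$, so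
\[
\frac{ms^2}{1+\Delta s}\ge\frac12\min\Big(ms^2,\frac{ms}\Delta\Big)\ge\frac12\min\Big(u^{1/2},\frac{(\log n)^{1/2}}A\Big).
\]
Since $\sum_ju_j^{7/4}\le C(\log n)^{27}$, the sum over $j$ of these probabilities is at most
\[
C\sum_{j\ge0}(2^jt)^{7/4}e^{-c\sqrt{2^jt}}+C(\log n)^{27}e^{-c\sqrt{\log n}/A}.
\]
The second term tends to $0$ as $n\to\infty$. The first does not depend on $n$ or $A$ and tends to $0$ as $t\to\infty$.
\end{proof}

The intervals $[u_j/\sqrt n,2u_j/\sqrt n]$ cover $[t/\sqrt n,s_1]$, their number is at most $C\log\log n$, and $\sum_ju_j^{-1/2}\le t^{-1/2}/(1-2^{-1/2})\le4t^{-1/2}$. So if $M(u_j/\sqrt n)\le m(u_j)$ for all $j$, then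
\begin{equation}\label{eq:intearly}
\int_{t/\sqrt n}^{s_1}M(s)\,ds\le\sum_j\frac{u_j}{\sqrt n}\,m(u_j)\le\sqrt n\Big(4t^{-1/2}+\frac{C\log\log n}{\sqrt{\log n}}\Big).
\end{equation}

\subsection{Big vertices are separated at time $s_1$}

Call a vertex, or a letter, \emph{big} if its degree exceeds $b$. By Markov's inequality $\mathbb P(\xi_1>b)\le Vb^{-2}=V(\log n)^6/n$, so the mean number of big vertices is at most a power of $\log n$. They are far apart in the word; we show that they are also far apart in the tree, by counting ancestors.

\begin{lemma}\label{lem:big}
With probability tending to $1$, no block of $\mathfrak t_n$ at time $s_1$ contains two big vertices.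
\end{lemma}

\begin{proof}
Let $w=\lfloor n/(\log n)^{13}\rfloor$ and $K=\lfloor\sqrt n/(\log n)^{13}\rfloor$.

\emph{Ancestors and records.} Let $v_0,\dots,v_{n-1}$ be the vertices in depth-first order, and let $W_0=0$, $W_{l+1}=W_l+\deg(v_l)-1$. The descendants of $v_p$ are the $v_j$ with $p\le j<p'$, where $p'$ is the first index after $p$ with $W_{p'}=W_p-1$. So for $1\le i\le j$, the vertex $v_{j-i}$ is an ancestor of $v_j$ if and only if $W_{j-i}\le W_l$ for $j-i\le l\le j$. This means that $i$ is a weak record time of the walk $\hat W_i=W_j-W_{j-i}$, that is, $\hat W_i\ge\hat W_{i'}$ for $0\le i'\le i$. The steps of $\hat W$ are the letters before position $j$, read backward, minus $1$.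

\emph{Number of records.} For the walk $S$, the gaps between successive weak records are i.i.d.\ copies $\mathcal T_1,\mathcal T_2,\dots$ of $\mathcal T=\min\{l\ge1:S_l\ge0\}$. Reversing the order of the first $m$ steps turns the event $\{S_1,\dots,S_m<0,\ S_m=-x\}$ into the event that the walk first hits $-x$ at time $m$. By the cycle lemma,
\[
\mathbb P(\mathcal T>m)=\sum_{x\ge1}\frac xm\,\mathbb P(S_m=-x)\le\frac{\mathbb E|S_m|}m\le\frac\sigma{\sqrt m},
\]
and $\mathbb E[\mathcal T\wedge m]=\sum_{l<m}\mathbb P(\mathcal T>l)\le C\sqrt m$. There are at most $K$ records in $[1,w]$ exactly when $\mathcal T_1+\dots+\mathcal T_{K+1}>w$, which forces $\sum_{i\le K+1}\mathcal T_i\wedge w\ge w$. By Markov's inequality this has probability at most $C(K+1)/\sqrt w\le C(\log n)^{-13/2}$.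

\emph{Two unlikely events.} Consider the word given $S_n=-1$, with positions taken cyclically. By Lemma~\ref{lem:transfer}(i) for two letters, the expected number of pairs of big letters at cyclic distance at most $w$ is at most $Cnw\,((\log n)^6/n)^2\le C/\log n$. By the same lemma for $w+1\le n/2$ letters, the expected number of positions that carry a big letter, and whose $w$ preceding letters, read backward, produce at most $K$ records, is at most $Cn\cdot\frac{(\log n)^6}n\cdot(\log n)^{-13/2}=C(\log n)^{-1/2}$. So with probability tending to $1$ there is no such pair and no such position.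

\emph{Conclusion.} Assume this, and let $v_{j'},v_j$ be big with $j'<j$. Then $j-j'>w$, and $v_j$ has more than $K$ ancestors among $v_{j-1},\dots,v_{j-w}$. The most recent common ancestor of $v_{j'}$ and $v_j$ has index at most $j'<j-w$, so all these ancestors lie on the path from it to $v_j$, and $d_n(v_{j'},v_j)\ge K+1$. Given such a tree, the probability that some two big vertices are still connected at time $s_1$ is at most $n^2e^{-s_1(K+1)}\le n^2e^{-(\log n)^2}\to0$.
\end{proof}

\subsection{Late times}

Let $\mathcal S$ consist of $1$ and the numbers $2^js_1<1$, $j\ge0$. For $n$ large there are at most $1+\frac12\log_2n\le\log n$ such $j$. For $s\in\mathcal S$ let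
\[
m^*(s)=\Big\lceil\frac{4\Delta}s+160V\log n\,\frac{1+bs}{s^2}\Big\rceil.
\]

\begin{lemma}\label{lem:late}
With probability tending to $1$, either $\deg^*_n>\Delta$, or $M(s)\le m^*(s)$ for all $s\in\mathcal S$.
\end{lemma}

\begin{proof}
Let $F_s$ be the event, for the unconditioned tree, that $|\mathcal C(s)|>m:=m^*(s)$, that all degrees on $\mathcal C(s)$ are at most $\Delta$, and that at most one of them exceeds $b$. On $F_s$ the exploration is not finished after $m$ vertices, so $\sum_{j\le m}\chi_j\ge m$. Truncation at level $b$ changes at most one term, by at most $\Delta\le ms/4$, so $\sum_{j\le m}\chi_j^{(b)}\ge m-ms/4$. By \eqref{eq:bern} and $ms^2\ge160V(1+bs)\log n$ we get $\mathbb P(F_s)\le n^{-5}$.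

This bound is small enough to absorb the conditioning crudely. In the i.i.d.\ marked word, the tree read from position $j$ is a copy of $T$ with its clocks. On the event that the tree read from position $1$ has size $n$, the trees read from positions $1,\dots,n$ are the subtrees of descendants of its vertices. So the probability that, in $\mathfrak t_n$, some $\mathcal C_a(s)$ with $s\in\mathcal S$ has the three properties in $F_s$ is at most $2\log n\cdot n\cdot n^{-5}/\mathbb P(|T|=n)\to0$. Finally, a block at time $s\ge s_1$ is contained in a block at time $s_1$. So outside the exceptional event of Lemma~\ref{lem:big}, if $\deg^*_n\le\Delta$ and $M(s)>m^*(s)$, the largest block at time $s$ is such a cluster.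
\end{proof}

If $M(s)\le m^*(s)$ on $\mathcal S$, then, using $s\,m^*(s)\le4\Delta+160V\log n\,(s^{-1}+b)+s$ and summing over $s=2^js_1<1$,
\begin{equation}\label{eq:intlate}
\int_{s_1}^1M(s)\,ds\le4\Delta\log n+\frac{320V\log n}{s_1}+160Vb(\log n)^2+2=(4A+o(1))\sqrt n,
\end{equation}
and $M(1)\le m^*(1)=o(\sqrt n)$. Combining \eqref{eq:maxdeg}, Lemmas~\ref{lem:early} and~\ref{lem:late}, \eqref{eq:intearly} and \eqref{eq:intlate}, we obtain the following.

\begin{proposition}\label{prop:M}
Let $\lambda<\infty$, $A>0$, $t\ge1$. There is a deterministic sequence $\eta_n\to0$ such that, with probability at least $1-C\lambda/A^2-r(t)-o(1)$,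
\[
\int_{t/\sqrt n}^1M(s)\,ds\le(4A+4t^{-1/2}+\eta_n)\sqrt n\qquad\text{and}\qquad M(1)\le\eta_n\sqrt n.
\]
\end{proposition}

\section{Depths below small blocks: proof of (c)}\label{sec:depth}

Fix $\varepsilon\in(0,1)$ and take $n\ge1/\varepsilon$. Let $\tau_i=\inf\{s:|B_i(s)|\le\varepsilon n\}$, and let $H_i$ be the distance in $\operatorname{cut}(\mathfrak t_n)$ from $B_i(\tau_i)$ to $\{i\}$, which is the number of removals in the block of $i$ after time $\tau_i$. The rate rule controls the mean of $H_i$. To control all $i$ at once we use its exponential form.

\begin{proposition}\label{prop:H}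
Let $\lambda<\infty$, $A>0$, $t\ge1$, $\varepsilon\in(0,1)$. With probability at least $1-C\lambda/A^2-r(t)-o(1)$ as $n\to\infty$,
\[
\max_iH_i\le2\big(4A+4t^{-1/2}+\varepsilon t\big)\sqrt n+o(\sqrt n),
\]
where the last term is deterministic.
\end{proposition}

\begin{proof}
Condition on the tree. Let $\mathcal N_i(s)$ be the number of removals in the block of $i$ up to time $s$. It jumps by $1$ at rate $|B_i(s)|-1$, so $\mathcal N_i-\mathcal A_i$ is a martingale, where $\mathcal A_i(s)=\int_0^s(|B_i(u)|-1)\,du$. The process $\mathcal Z=2^{\mathcal N_i}e^{-\mathcal A_i}$ doubles at the jumps and satisfies $d\mathcal Z=-\mathcal Z\,d\mathcal A_i$ between them, that is, $d\mathcal Z(s)=\mathcal Z(s-)\,d(\mathcal N_i-\mathcal A_i)(s)$. It is bounded by $2^n$, hence a martingale. Optional stopping gives $\mathbb E[\mathcal Z(1)/\mathcal Z(\tau_i\wedge1)]=1$, and by Markov's inequality, for deterministic $\alpha>0$,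
\[
\mathbb P\big(\mathcal N_i(1)-\mathcal N_i(\tau_i\wedge1)\ge2\alpha,\ \mathcal A_i(1)-\mathcal A_i(\tau_i\wedge1)\le\alpha\big)\le4^{-\alpha}e^\alpha.
\]
Take $\alpha=(4A+4t^{-1/2}+\varepsilon t+\eta_n)\sqrt n$. The union over $i$ of these events has probability at most $n(e/4)^\alpha\to0$. After $\tau_i$ the block of $i$ has size at most $\varepsilon n$, and at most $M(s)$ at time $s$. So on the event of Proposition~\ref{prop:M}, for all $i$,
\[
\mathcal A_i(1)-\mathcal A_i(\tau_i\wedge1)\le\varepsilon n\cdot\frac t{\sqrt n}+\int_{t/\sqrt n}^1M(s)\,ds\le\alpha,
\]
and therefore $\mathcal N_i(1)-\mathcal N_i(\tau_i\wedge1)<2\alpha$ outside the union. After time $1$ fewer than $M(1)\le\eta_n\sqrt n$ removals take place in the block of $i$. Whether $\tau_i\le1$ or not, $H_i\le2\alpha+\eta_n\sqrt n$.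
\end{proof}

Sample $m$ i.i.d.\ uniform leaves of $\mathrm X_n$, and let $R_{n,m}$ be the union of the paths from the root to these leaves. Its vertices are the blocks that contain a sampled leaf.

\begin{lemma}\label{lem:R}
Except on an event of probability at most $\varepsilon^{-1}(1-\varepsilon)^m$,
\[
d_H(\mathrm X_n,R_{n,m})\le\frac{\max_iH_i+1}{\sigma\sqrt n}.
\]
\end{lemma}

\begin{proof}
Two blocks are nested or disjoint. So the blocks that are minimal for inclusion among those of size larger than $\varepsilon n$ are disjoint, and fewer than $1/\varepsilon$ in number. Each misses the sample with probability at most $(1-\varepsilon)^m$. If none does, all the blocks of size larger than $\varepsilon n$ belong to $R_{n,m}$. Let then $\beta$ be a block of size at most $\varepsilon n$, and $i\in\beta$. We have $\beta=B_i(s)$ for some $s\ge\tau_i$, so $\beta$ lies on the path from $B_i(\tau_i)$ to $\{i\}$. The parent of $B_i(\tau_i)$ has size larger than $\varepsilon n$, so it lies in $R_{n,m}$, at graph distance at most $H_i+1$ from $\beta$.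
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
If $\lambda=\infty$, tightness fails by (a). Let $\lambda<\infty$ and $\eta>0$. Choose $A$ with $C\lambda/A^2<\eta$, then $t$ with $r(t)<\eta$, then $\varepsilon=\frac12$ and $m$ with $2^{1-m}<\eta$. By Proposition~\ref{prop:H} and Lemma~\ref{lem:R}, for $n$ large and with probability at least $1-4\eta$, $d_H(\mathrm X_n,R_{n,m})$ is bounded by a constant that depends only on $A,t,\sigma$. The height of $\mathrm X_n$ is at most this distance plus the maximal depth of the $m$ sampled leaves. The latter converges in law by \eqref{eq:joint} in $\mathbb M$, so it is tight.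
\end{proof}

\section{Convergence when $\lambda=0$: proof of (b)}\label{sec:b}

Let $\lambda=0$. Then $A$ may be small at no cost. Given $\eta,\eta'>0$, choose $A$ with $8A<\sigma\eta/6$, then $t$ with $8t^{-1/2}<\sigma\eta/6$ and $r(t)<\eta'$, then $\varepsilon$ with $2\varepsilon t<\sigma\eta/6$. Proposition~\ref{prop:H} and Lemma~\ref{lem:R} give $\limsup_n\mathbb P(d_H(\mathrm X_n,R_{n,m})>\eta)\le\eta'+\varepsilon^{-1}(1-\varepsilon)^m$. Hence, for every $\eta>0$,
\begin{equation}\label{eq:close}
\lim_{m\to\infty}\limsup_{n\to\infty}\mathbb P\big(d_H(\mathrm X_n,R_{n,m})>\eta\big)=0.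
\end{equation}
It remains to deduce tightness in $\mathbb K\times\mathbb K$ and to identify the limit points.

\subsection{Tightness}

Let $H$ be the maximal depth in $\mathrm X_n$ of the $m$ sampled leaves; it is tight for each $m$. On each of the $m$ paths of $R_{n,m}$, group the vertices according to which interval $[l\eta,(l+1)\eta)$ contains their depth, and pick one vertex in each group. This covers $R_{n,m}$ by at most $m(H/\eta+1)$ balls of radius $\eta$, and $\mathrm X_n$ by as many balls of radius $2\eta$ when $d_H(\mathrm X_n,R_{n,m})\le\eta$. With \eqref{eq:close}, for each $\eta$ the number of balls of radius $2\eta$ needed to cover $\mathrm X_n$ is tight. The diameters are tight by (c). Given $\eta'>0$, choose a bound for the diameter and, for each $k\ge1$, a bound for the covering number at radius $1/k$, violated with probabilities at most $\eta'$ and $2^{-k}\eta'$ for all $n$. By the compactness criterion of Section~\ref{sec:top}, $\mathrm X_n$ lies in a fixed compact subset of $\mathbb K$ with probability at least $1-2\eta'$. So $(\mathrm X_n)$ is tight in $\mathbb K$. Since $\frac\sigma{\sqrt n}\mathfrak t_n\Rightarrow\mathbf T$ in $\mathbb K$,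 the pairs in \eqref{eq:joint} are tight in $\mathbb K\times\mathbb K$.

Let $(\mathbf T',\mathrm Y)$ be a limit in law along a subsequence. By continuity of $\mathbb K\to\mathbb M$, its law in $\mathbb M\times\mathbb M$ is that of $(\mathbf T,\operatorname{cut}(\mathbf T))$. This determines the law in $\mathbb K\times\mathbb K$ as soon as the supports are full.

\begin{lemma}\label{lem:ident}
Let $(\mathrm X,\mathrm X')$ be a random element of $\mathbb K\times\mathbb K$ whose components have full support a.s. Its law is determined by the law of its image in $\mathbb M\times\mathbb M$.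
\end{lemma}

\begin{proof}
For a deterministic space $\mathrm X$ let $F_m(\mathrm X)\in\mathbb K$ be the set $\{\zeta_0,\dots,\zeta_m\}$ of sampled points, pointed at $\zeta_0$, with the empirical measure of $\zeta_1,\dots,\zeta_m$. Let $\varphi$ be bounded and continuous on $\mathbb K\times\mathbb K$, and let $\Phi_m(\mathrm X,\mathrm X')=\mathbb E\varphi(F_m(\mathrm X),F_m(\mathrm X'))$ with independent samples. When the samples of two spaces are coupled within $\epsilon$ up to index $m$, the corresponding spaces $F_m$ are within $\epsilon$ in $\mathbb K$. So the coupling of Section~\ref{sec:top} shows that $\Phi_m$ is a bounded continuous function on $\mathbb M\times\mathbb M$. If $\mathrm X$ is compact with full support, then $F_m(\mathrm X)\to\mathrm X$ a.s.\ in $\mathbb K$: the increasing finite sets have a dense union, so they converge to $X$ in the Hausdorff distance, and the empirical measures converge weakly. So $\Phi_m\to\varphi$ on pairs of such spaces, and $\mathbb E\varphi(\mathrm X,\mathrm X')=\lim_m\mathbb E\Phi_m(\mathrm X,\mathrm X')$ by dominated convergence.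
\end{proof}

The components of $(\mathbf T,\operatorname{cut}(\mathbf T))$ have full support by Lemma~\ref{lem:cutfull}. The space $\mathbf T'$ has the law of $\mathbf T$ in $\mathbb K$, so it has full support by Lemma~\ref{lem:f}(iii). The remaining task is to prove that $\mathrm Y$ has full support.

\subsection{The limit has full support}

The estimate \eqref{eq:close} says that every vertex of $\mathrm X_n$ is close to a path from the root to a sampled leaf, not that it is close to a sampled leaf; the internal vertices of the cut-tree carry no mass. In the limit, every point will lie between the root and a point of the support. We then use that the support, which looks like $\mathbf T$, already contains a point at the same position, and that in a tree this position is unique.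

For a space $(Y,d,\mu,\rho)\in\mathbb K$ and points $x_1,\dots,x_m$ set
\[
g_m(x_1,\dots,x_m)=\sup_{x\in Y}\min_{i\le m}\tfrac12\big(d(x,\rho)+d(x,x_i)-d(\rho,x_i)\big)\ge0.
\]
In a tree with a multiple of its graph distance, the quantity inside the minimum is the distance from $x$ to the path from $\rho$ to $x_i$. So for $\mathrm X_n$ and its sampled leaves, $g_m=d_H(\mathrm X_n,R_{n,m})$. Such a tree also satisfies the \emph{four-point condition}: for all $x_1,x_2,x_3,x_4$,
\[
d(x_1,x_2)+d(x_3,x_4)\le\max\big(d(x_1,x_3)+d(x_2,x_4),\ d(x_1,x_4)+d(x_2,x_3)\big).
\]

\begin{lemma}\label{lem:crit}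
Let $(Y,d,\mu,\rho)\in\mathbb K$ be deterministic, with sample $(\zeta_i)$. It has full support if the following hold.
\begin{itemize}
\item[(i)] $Y$ satisfies the four-point condition.
\item[(ii)] Almost surely $g_m(\zeta_1,\dots,\zeta_m)\to0$ as $m\to\infty$.
\item[(iii)] Almost surely $\inf_{k\ge1}d(\rho,\zeta_k)=0$ and, for all $i\ge1$ and all rational $q\in(0,1)$,
\[
\inf_{k\ge1}\max\big(|d(\rho,\zeta_k)-q\,d(\rho,\zeta_i)|,\ |d(\zeta_k,\zeta_i)-(1-q)\,d(\rho,\zeta_i)|\big)=0.
\]
\end{itemize}
\end{lemma}

\begin{proof}
Fix a realization of the sample that is a dense subset of $\operatorname{supp}\mu$ and satisfies (ii) and (iii). By (iii), $\rho\in\operatorname{supp}\mu$. Let $x\in Y$. By (ii) there are indices $i_m$ with $d(x,\rho)+d(x,\zeta_{i_m})-d(\rho,\zeta_{i_m})\to0$. A limit point $z\in\operatorname{supp}\mu$ of $(\zeta_{i_m})$ satisfies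
\begin{equation}\label{eq:between}
d(\rho,z)=d(\rho,x)+d(x,z).
\end{equation}
If $z=\rho$, then $x=\rho\in\operatorname{supp}\mu$. Otherwise put $q=d(\rho,x)/d(\rho,z)\in[0,1]$, so that $d(x,z)=(1-q)d(\rho,z)$. Take $\zeta_{j_l}\to z$ and rationals $q_l\in(0,1)$ with $q_l\to q$. By (iii) there are $k_l$ with $d(\rho,\zeta_{k_l})-q_ld(\rho,\zeta_{j_l})\to0$ and $d(\zeta_{k_l},\zeta_{j_l})-(1-q_l)d(\rho,\zeta_{j_l})\to0$. A limit point $x'\in\operatorname{supp}\mu$ of $(\zeta_{k_l})$ satisfies $d(\rho,x')=d(\rho,x)$ and $d(x',z)=d(x,z)$. By (i) and \eqref{eq:between},
\[
d(x,x')+d(\rho,z)\le\max\big(d(x,\rho)+d(x',z),\ d(x,z)+d(x',\rho)\big)=d(\rho,z),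
\]
so $x=x'\in\operatorname{supp}\mu$.
\end{proof}

We check that almost every realization of $\mathrm Y$ satisfies (i)--(iii).

(i) If spaces converge in $\mathbb K$, any four points of the limit are approximated by four points of the spaces with converging mutual distances. So the four-point condition defines a closed subset of $\mathbb K$. It contains every $\mathrm X_n$, and hence $\mathrm Y$ a.s.\ by the portmanteau theorem.

(ii) For a deterministic space let $\Gamma_m=\mathbb E[g_m(\zeta_1,\dots,\zeta_m)\wedge1]$. Let two spaces be embedded with roots within $\epsilon$ and with Hausdorff and Prokhorov distances less than $\epsilon$. Moving each of $x,\rho,x_i$ by at most $\epsilon$ changes each of the three distances in $g_m$ by at most $2\epsilon$. So when the first $m$ sampled points are coupled within $\epsilon$, the two values of $g_m$ differ by at most $3\epsilon$, and the two values of $\Gamma_m$ differ by at most $(3+m)\epsilon$. Thus $\Gamma_m$ is bounded and continuous on $\mathbb K$, and along the subsequence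
\[
\mathbb E\,\Gamma_m(\mathrm Y)=\lim_n\mathbb E\,\Gamma_m(\mathrm X_n)=\lim_n\mathbb E\big[d_H(\mathrm X_n,R_{n,m})\wedge1\big],
\]
which tends to $0$ as $m\to\infty$ by \eqref{eq:close}. Since $g_m(\zeta_1,\dots,\zeta_m)$ is nonincreasing in $m$, so is $\Gamma_m(\mathrm Y)$, and its limit has mean $0$. For each realization of $\mathrm Y$ with $\Gamma_m(\mathrm Y)\to0$, the decreasing limit of $g_m\wedge1$ has mean $0$, which is (ii).

(iii) The event in (iii) is a measurable property of the distance matrix. The distance matrix of $\mathrm Y$ has the same law as that of $\operatorname{cut}(\mathbf T)$, hence as that of $\mathbf T$. In $\mathbf T$ the sample is a.s.\ dense in the whole space, so it accumulates at $\rho$ and at the point of the geodesic from $\rho$ to $\zeta_i$ at distance $q\,d(\rho,\zeta_i)$ from $\rho$. So the event has probability $1$ for $\mathbf T$, hence for $\mathrm Y$, and hence conditional probability $1$ given almost every realization of $\mathrm Y$.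

By Lemma~\ref{lem:crit}, $\mathrm Y$ has full support a.s. The pairs $(\mathbf T',\mathrm Y)$ and $(\mathbf T,\operatorname{cut}(\mathbf T))$ have components of full support and the same law in $\mathbb M\times\mathbb M$, so by Lemma~\ref{lem:ident} they have the same law in $\mathbb K\times\mathbb K$. The sequence in \eqref{eq:joint} is tight in $\mathbb K\times\mathbb K$ and all its limit points in law equal $(\mathbf T,\operatorname{cut}(\mathbf T))$, so it converges. This proves (b) and completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{BM} Jean Bertoin and Gr\'egory Miermont, \emph{The cut-tree of large Galton-Watson trees and the Brownian CRT}, arXiv:1201.4081 (2012).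
\end{thebibliography}
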